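# Irrational $F$-signatures at the exponent $1/(p+1)$

## 1. The theorem, and how to read it

Throughout, $p$ is a prime, $R=\mathbb F_p[x_1,\dots,x_n]_{\langle x_1,\dots,x_n\rangle}$ and $\mathfrak m$ is its maximal ideal. For a nonzero $f\in R$ and a real $t\ge 0$,
$$s(R,f^t)=\lim_{e\to\infty}\frac1{p^{en}}\,\ell_R\!\left(R\big/\bigl(\mathfrak m^{[p^e]}:f^{\lceil t(p^e-1)\rceil}\bigr)\right),$$
where $\mathfrak m^{[p^e]}$ is generated by the $p^e$-th powers of elements of $\mathfrak m$ and $\ell_R$ is length. It is known that the limit exists, and that $t\mapsto s(R,f^t)$ is continuous and convex on $[0,\infty)$.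

Put $g(a,b)=a^pb-ab^p$. Take seven variables $u,v,a_1,b_1,a_2,b_2,z$ and set
$$x_1=g(a_1,b_1),\quad x_2=g(a_2,b_2),\quad \Psi=x_1x_2\,u\,v^2\,(x_1-ux_2)(x_1-vx_2),\quad f=z^{p+1}+\Psi .$$

**Theorem A.** Let $p$ be any prime, $n=7$, $t=1/(p+1)$, and $f$ as above. Then $s(R,f^t)\notin\mathbb Q$. More precisely, with
$$\Lambda_m=\sum_{\alpha\ge1}\frac{p^{m\alpha}}{p^{7\alpha}-1},\qquad \delta=\frac1{1-p^{-5}}-\frac1{1-p^{-6}},$$
we have
$$(p+1)\,s(R,f^{1/(p+1)})\in\mathbb Q+(p^2-1)^3\bigl(\Lambda_3-(2+\delta)\Lambda_2+\delta\Lambda_4\bigr),$$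
and the number $\Lambda_3-(2+\delta)\Lambda_2+\delta\Lambda_4$ is irrational. The same $f$ works for every $n\ge 7$, after adjoining variables that do not occur in $f$.

**Corollary B.** For every prime $p$ the $7$-dimensional hypersurface $\mathbb F_p[[u,v,a_1,b_1,a_2,b_2,z,w]]/(w^{p+1}-f)$ has irrational Hilbert–Kunz multiplicity, equal to $(p+1)\bigl(1-s(R,f^{1/(p+1)})\bigr)$.

The theorem answers a question of Blickle, Schwede and Tucker ("F-signature of pairs: Continuity, p-fractals and minimal log discrepancies", arXiv:1111.2762, 2011): *does $t\mapsto s(R,f^t)$ send rational numbers to rational numbers?* The answer is no, for every prime $p$ and every $n\ge 7$. Section 11 shows that for $n\le 2$ all values at rational $t$ are rational; the cases $3\le n\le 6$ are not settled here.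

The proof has two halves. In the first, commutative algebra turns $s$ into an explicit series whose terms depend on the remainder of one integer $\beta$ modulo another integer $\alpha$; summing gives the $\Lambda_m$. In the second, elementary number theory shows that this combination of the $\Lambda_m$ is irrational.

## 2. $F$-signature as a limit of ranks

**Conventions.** $q=p^e$ with $e\ge 1$, and $K=\overline{\mathbb F}_p$. All quotients that occur are supported at the origin, so we may work with polynomial rings and forget the localization. Lengths are vector space dimensions, and they do not change when we extend the base field to $K$. The *rank* of an element on a finite-dimensional module is the dimension of the image of multiplication by it.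

Write $\bar R=R/\mathfrak m^{[q]}$, which is the polynomial ring modulo the $q$-th powers of the variables, of dimension $q^n$. The map $R\to f^c\bar R$, $h\mapsto f^ch$, is onto with kernel $\mathfrak m^{[q]}:f^c$. Hence
$$\ell_R\bigl(R/(\mathfrak m^{[q]}:f^c)\bigr)=\operatorname{rank}(f^c\text{ on }\bar R)=q^n-\dim\bar R/f^c\bar R. \tag{1}$$
So the $F$-signature measures, to leading order, the rank of a power of $f$ on a truncated polynomial ring. In particular, if $f$ does not involve some of the variables, each unused variable multiplies the rank by $q$ and $q^n$ by $q$. So $s$ is unchanged by adjoining variables, and the last sentence of Theorem A follows from the case $n=7$.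

**Two examples by hand.** If $n=1$ and $f=(\text{unit})\cdot x^N$, then $(x^q):f^c=(x^{\max(0,q-Nc)})$. With $c=\lceil t(q-1)\rceil$ this gives $s(R,f^t)=\max(0,1-Nt)$. If $n=2$ and $f=xy$, then $(x^q,y^q):(xy)^c=(x^{q-c},y^{q-c})$ for $c\le q$, so $s(R,f^t)=(1-t)^2$ for $0\le t\le 1$. Both functions are rational at rational $t$.

**Hilbert–Kunz multiplicity.** For a local ring $(A,\mathfrak n)$ of characteristic $p$ and dimension $d$ it is $\lim_e \ell(A/\mathfrak n^{[q]})/q^d$. For a power series ring modulo an equation $F$, the quotient $A/\mathfrak n^{[q]}$ is the polynomial ring modulo the $q$-th powers of the variables and $F$.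

**A duality fact.** Let $D=K[u,v]/(u^b,v^c)$ and let $I\subseteq D$ be an ideal. Then
$$\dim(0:_DI)=\dim D/I. \tag{2}$$
Indeed, the pairing $\langle h,h'\rangle=$ coefficient of $u^{b-1}v^{c-1}$ in $hh'$ is perfect, because the monomial basis has a dual basis of monomials. If $\langle h,I\rangle=0$ and $h'\in I$, then all monomial multiples of $hh'$ have zero coefficient at $u^{b-1}v^{c-1}$, so $hh'=0$. Thus $0:_DI$ is the orthogonal space of $I$, of dimension $\dim D-\dim I$.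

**A length formula in two variables.** The next lemma is used twice, each time to avoid a Gröbner basis computation: two explicit syzygies already determine the length.

**Lemma 1.** Let $F=(F_1,F_2,F_3)$ be homogeneous of degrees $e_1,e_2,e_3$ in a polynomial ring $S$ in two variables over $K$, without common factor, generating an ideal $I$ with $\dim_KS/I<\infty$. Suppose $F=\tau_1\times\tau_2$ (cross product) with $\tau_1,\tau_2\in S^3$ homogeneous of total degrees $d_1,d_2$, that is, the $k$-th coordinate of $\tau_i$ is $0$ or has degree $d_i-e_k$. Then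
$$d_1+d_2=e_1+e_2+e_3,\qquad \dim S/I=\tfrac12\bigl(d_1^2+d_2^2-e_1^2-e_2^2-e_3^2\bigr).$$

*Proof.* The vectors $\tau_i$ are orthogonal to $\tau_1\times\tau_2=F$, so they are syzygies of $F$. They are linearly independent over $\operatorname{Frac}S$ because $F\neq0$, so they span the syzygy space over $\operatorname{Frac}S$, which has rank $2$. Let $\sigma\in S^3$ with $\sigma\cdot F=0$ and write $\sigma=c_1\tau_1+c_2\tau_2$ with $c_i\in\operatorname{Frac}S$. Then $c_1F=\sigma\times\tau_2$ and $c_2F=\tau_1\times\sigma$ lie in $S^3$. A denominator of $c_i$ in lowest terms divides all $F_k$, because $S$ is a UFD. As the $F_k$ have no common factor, $c_1,c_2\in S$. Hence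
$$0\to S(-d_1)\oplus S(-d_2)\to\bigoplus_iS(-e_i)\to S\to S/I\to0$$
is exact. Comparing degrees in a nonzero coordinate of $F=\tau_1\times\tau_2$ (for the first coordinate: $e_1=(d_1-e_2)+(d_2-e_3)$) gives $d_1+d_2=\sum e_i$. The Hilbert series of $S/I$ is $N(Y)/(1-Y)^2$ with $N=1-\sum Y^{e_i}+\sum Y^{d_i}$. We have $N(1)=0$ and $N'(1)=0$, so
$$\dim S/I=\tfrac12N''(1)=\tfrac12\Bigl(\sum d_i(d_i-1)-\sum e_i(e_i-1)\Bigr),$$
and the linear terms cancel. $\square$

For example, $(v,-u,0)\times(0,v,-u)=(u^2,uv,v^2)$. Here $e_i=2$, $d_i=3$, and the formula gives $\frac12(18-12)=3=\dim K[u,v]/(u,v)^2$.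

## 3. The Jordan type of $a^pb-ab^p$

We want to treat $g(a_i,b_i)$ as a single new variable $x_i$. On $K[a,b]/(a^q,b^q)$ the element $g$ is nilpotent, so as a $K[T]$-module with $T$ acting as $g$ this space is a sum of modules $K[T]/(T^c)$. The point of the particular form $g$ is that only powers of $p$ occur as block sizes.

**Lemma 2.** Multiplication by $g$ on $K[a,b]/(a^q,b^q)$ has exactly $n_j$ Jordan blocks of size $p^j$ for $0\le j\le e-1$, and no others, where $n_0=p^2$ and $n_j=(p^2-1)p^j$ for $j\ge1$. In particular $\sum_jn_j=(p+1)q-p$.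

*Proof.* **Step 1: the lengths $d(c)=\dim K[a,b]/(a^q,b^q,g^c)$.** These numbers determine the Jordan type. Let $P=p^l$ with $0\le l\le e$, let $c\ge1$ be an integer with $P/p\le c\le P$, and put $C=c(p+1)=\deg g^c$. I claim
$$d(c)=qC+P^2-CP=c(p+1)(q-P)+P^2. \tag{3}$$

We need two facts about $g^c$. First, consider
$$b^Pa^q-a^Pb^q=\bigl(a^{p^{e-l}}b-ab^{p^{e-l}}\bigr)^P .$$
Since $X^p-X$ divides $X^{p^i}-X$ for $i\ge1$, homogenizing shows that $g$ divides $a^{p^i}b-ab^{p^i}$; for $i=0$ this form is $0$. So the displayed form is divisible by $g^P$, hence equals $rg^c$ for some form $r$, possibly $0$. Second, $g^c\in(a^P,b^P)$: this is clear if $P=1$; otherwise $g^{P/p}=a^Pb^{P/p}-a^{P/p}b^P$ and $c\ge P/p$. Write $g^c=\alpha a^P+\beta b^P$ with $\alpha,\beta$ homogeneous of degree $C-P$.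

Combining, $r(\alpha a^P+\beta b^P)=b^Pa^q-a^Pb^q$, that is,
$$b^P(r\beta-a^q)=-a^P(r\alpha+b^q).$$
As $a^P$ and $b^P$ are coprime, there is a form $\gamma$ with $r\beta-a^q=a^P\gamma$ and $r\alpha+b^q=-b^P\gamma$. Then
$$(b^P,-a^P,-r)\times(\alpha,\beta,\gamma)=\bigl(r\beta-a^P\gamma,\ -r\alpha-b^P\gamma,\ b^P\beta+a^P\alpha\bigr)=(a^q,b^q,g^c).$$
With $(e_1,e_2,e_3)=(q,q,C)$ the two vectors have total degrees $q+P$ (since $\deg r=q+P-C$ if $r\ne0$) and $q+C-P$ (since $\deg\gamma=q-P$ if $\gamma\neq0$). Lemma 1 gives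
$$d(c)=\tfrac12\bigl[(q+P)^2+(q+C-P)^2-2q^2-C^2\bigr]=qC+P^2-CP .$$

**Step 2: from lengths to blocks.** The number of blocks of size $\ge c$ is $d(c)-d(c-1)$, where $d(0)=0$. For $c=1$ (use $P=1$) it is $(p+1)(q-1)+1=(p+1)q-p$. For $P/p<c\le P=p^l$ with $1\le l\le e$, both $c$ and $c-1$ lie in $[P/p,P]$, so (3) with this $P$ gives $(p+1)(q-P)$. This is constant on $P/p<c\le P$, and it is $0$ for $P=q$. So block sizes are powers of $p$, at most $p^{e-1}$, and
$$n_0=(p+1)q-p-(p+1)(q-p)=p^2,\qquad n_j=(p+1)(p^{j+1}-p^j)\quad(1\le j\le e-1).\ \square$$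

Check: $\sum n_jp^j=p^2+(p^2-1)\sum_{j=1}^{e-1}p^{2j}=q^2$. For $p=2$, $q=4$ there are four blocks of size $1$ and six of size $2$.

## 4. Adding $z^{p+1}$ and taking the exponent $1/(p+1)$

The next lemma explains the exponent. If we adjoin $w$ with $w^{p+1}=f$, then $w^q$ is essentially $f^{q/(p+1)}$. And $w^{p+1}-z^{p+1}$ is, in suitable coordinates, again the form $g$. So Lemma 2 applies to the pair $(z,w)$.

**Lemma 3.** Let $\Psi\in\mathbb F_p[y_1,\dots,y_m]$ with $\Psi(0)=0$, let $f=z^{p+1}+\Psi$ and $n=m+1$. Put $M_q=K[y_1,\dots,y_m]/(y_1^q,\dots,y_m^q)$ and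
$$h_q=\dim K[y_1,\dots,y_m,z,w]/(y_1^q,\dots,y_m^q,z^q,w^q,\,w^{p+1}-f).$$
Then, with $n_j$ as in Lemma 2,
$$(p+1)\bigl(1-s(R,f^{1/(p+1)})\bigr)=\lim_{q\to\infty}h_q/q^{m+1}, \tag{4}$$
$$(p+1)\,s(R,f^{1/(p+1)})=\lim_{e\to\infty}q^{-(m+1)}\sum_{j=0}^{e-1}n_j\operatorname{rank}\bigl(\Psi^{p^j}\text{ on }M_q\bigr). \tag{5}$$

*Proof.* **Step 1: compare $h_q$ with the lengths defining $s$.** Now take $\bar R$ over $K$, and put $\lambda(c)=\dim\bar R/f^c\bar R$. Write $q=(p+1)c_0+r$ with $0\le r\le p$. In $\bar R[w]/(w^{p+1}-f)=\bigoplus_{i=0}^pw^i\bar R$ we have $w^q=w^rf^{c_0}$. The ideal it generates is spanned over $\bar R$ by the products $w^{i+r}f^{c_0}$, $0\le i\le p$. For $i+r\le p$ these lie in the components of index $r,\dots,p$. For $i+r\ge p+1$ they are $w^{i+r-p-1}f^{c_0+1}$, in the components of index $0,\dots,r-1$. Hence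
$$h_q=(p+1-r)\lambda(c_0)+r\lambda(c_0+1).$$
Moreover $0\le\lambda(c_0+1)-\lambda(c_0)=\dim f^{c_0}\bar R/f^{c_0+1}\bar R\le\lambda(1)\le(p+1)q^m$, because $f$ is monic of degree $p+1$ in $z$, so $\bar R/f\bar R$ is a quotient of a free $M_q$-module of rank $p+1$. Finally $(q-1)/(p+1)=c_0+(r-1)/(p+1)$, so $c=\lceil(q-1)/(p+1)\rceil\in\{c_0,c_0+1\}$ and $h_q=(p+1)\lambda(c)+O(q^m)$. By (1), $s=1-\lim\lambda(c)/q^{m+1}$, which gives (4).

**Step 2: recognize $g$ in $w^{p+1}-z^{p+1}$.** Choose $\omega\in\mathbb F_{p^2}\setminus\mathbb F_p$ and substitute $w=U+\omega W$, $z=U+\omega^pW$. This is invertible since $\omega\ne\omega^p$. Using $\omega^{p^2}=\omega$,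
$$w^{p+1}=(U^p+\omega^pW^p)(U+\omega W),\qquad z^{p+1}=(U^p+\omega W^p)(U+\omega^pW),$$
and subtracting,
$$\theta:=w^{p+1}-z^{p+1}=(\omega-\omega^p)(U^pW-UW^p).$$
Also $(z^q,w^q)=(U^q,W^q)$, since $z^q,w^q$ are invertible linear combinations of $U^q,W^q$. A nonzero scalar factor does not change the Jordan type of a nilpotent map. So by Lemma 2, with $T$ acting as $\theta$,
$$K[z,w]/(z^q,w^q)\cong\bigoplus_j\bigl(K[T]/T^{p^j}\bigr)^{n_j}.$$

**Step 3: eliminate $z$ and $w$.** We have $w^{p+1}-f=\theta-\Psi$, and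
$$\bigl(K[T]/T^c\otimes_KM_q\bigr)/(T-\Psi)\cong M_q/\Psi^cM_q .$$
So $h_q=\sum_jn_j\dim M_q/\Psi^{p^j}M_q=q^m\bigl((p+1)q-p\bigr)-\sum_jn_j\operatorname{rank}(\Psi^{p^j}\text{ on }M_q)$. Divide by $q^{m+1}$ and use (4) to get (5). $\square$

**A three-variable example.** Take $\Psi=g(a,b)$, so $f=z^{p+1}+a^pb-ab^p$ and $n=3$. By Lemma 2, $M_q\cong\bigoplus_{j_1}(K[x]/x^{p^{j_1}})^{n_{j_1}}$, with $x$ acting as $\Psi$, and $x^{p^{j_0}}$ has rank $\max(0,p^{j_1}-p^{j_0})$ on $K[x]/x^{p^{j_1}}$. Put $\alpha=j_1-j_0$ and $\beta=e-j_0$. For $j_0\ge1$ the term $q^{-3}n_{j_0}n_{j_1}(p^{j_1}-p^{j_0})$ equals $(p^2-1)^2p^{-3\beta+\alpha}(p^\alpha-1)$. The terms with $j_0=0$ total $O(p^{-3e+2e})$ and disappear in the limit. With $\beta=\alpha+s$, $s\ge1$, we get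
$$(p+1)s(R,f^{1/(p+1)})=(p^2-1)^2\cdot\frac1{p^3-1}\Bigl(\frac1{p-1}-\frac1{p^2-1}\Bigr)=\frac{p(p^2-1)}{p^3-1},$$
so $s(R,f^{1/(p+1)})=p/(p^2+p+1)$. The value is rational because the ranks are polynomials in powers of $p$ and the sum is a product of geometric series.

## 5. The seven-variable polynomial as a triple sum

Now take $\Psi=x_1x_2uv^2H$ with $H=(x_1-ux_2)(x_1-vx_2)$ and $x_i=g(a_i,b_i)$. For $\beta\ge2$ and $1\le\alpha_1,\alpha_2\le\beta-1$ put
$$A_i=p^{\alpha_i}-1,\qquad b=p^\beta-1,\qquad D=K[u,v]/(u^b,v^{b-1}),$$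
and let $\rho(\alpha_1,\alpha_2,\beta)$ be the rank of $H$ on $D[x_1,x_2]/(x_1^{A_1},x_2^{A_2})$, where $x_1,x_2$ are now independent variables.

**Proposition 4.**
$$(p+1)\,s(R,f^{1/(p+1)})=(p^2-1)^3\sum_{\beta\ge2}\ \sum_{1\le\alpha_1,\alpha_2<\beta}p^{-7\beta+\alpha_1+\alpha_2}\rho(\alpha_1,\alpha_2,\beta).$$

*Proof.* **Step 1: replace $a_i,b_i$ by $x_i$.** Let $B(c_1,\dots,c_4)=K[u,v,x_1,x_2]/(u^{c_1},v^{c_2},x_1^{c_3},x_2^{c_4})$. Applying Lemma 2 to $(a_1,b_1)$ and to $(a_2,b_2)$, we get an isomorphism of $K[u,v,x_1,x_2]$-modules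
$$M_q\cong\bigoplus_{j_1,j_2}B(q,q,p^{j_1},p^{j_2})^{n_{j_1}n_{j_2}} .$$
Since $\Psi\in K[u,v,x_1,x_2]$, formula (5) with $m=6$ becomes
$$(p+1)s=\lim_eq^{-7}\sum_{j_0,j_1,j_2\le e-1}n_{j_0}n_{j_1}n_{j_2}\operatorname{rank}\bigl(\Psi^{p^{j_0}}\text{ on }B(q,q,p^{j_1},p^{j_2})\bigr).$$

**Step 2: strip off the Frobenius power.** Since $x_1x_2\mid\Psi$, the rank is $0$ if $j_1\le j_0$ or $j_2\le j_0$. Otherwise put $\pi=p^{j_0}$, $\beta=e-j_0$, $\alpha_i=j_i-j_0\in[1,\beta-1]$. As $\Psi$ has coefficients in $\mathbb F_p$, $\Psi^\pi$ is $\Psi$ evaluated at the $\pi$-th powers of $u,v,x_1,x_2$. The ring $K[u,v,x_1,x_2]$ is free of rank $\pi^4$ over the subring generated by these $\pi$-th powers, and the relations of $B(q,q,p^{j_1},p^{j_2})$ are $u^{\pi p^\beta}$, $v^{\pi p^\beta}$, $x_i^{\pi p^{\alpha_i}}$. So over the subring this module is a sum of $\pi^4$ copies of $B(p^\beta,p^\beta,p^{\alpha_1},p^{\alpha_2})$ (with variables renamed), on each of which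 $\Psi^\pi$ acts as $\Psi$. The rank is $p^{4j_0}$ times the rank of $\Psi$ on $B(p^\beta,p^\beta,p^{\alpha_1},p^{\alpha_2})$.

**Step 3: strip off the monomial.** The submodule of $B(p^\beta,p^\beta,p^{\alpha_1},p^{\alpha_2})$ generated by $x_1x_2uv^2$ is isomorphic to $B(p^\beta-1,p^\beta-2,p^{\alpha_1}-1,p^{\alpha_2}-1)=D[x_1,x_2]/(x_1^{A_1},x_2^{A_2})$. As $\Psi=x_1x_2uv^2H$, the rank of $\Psi$ is the rank of $H$ on that submodule, which is $\rho(\alpha_1,\alpha_2,\beta)$.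

**Step 4: pass to the limit.** We have
$$(p+1)s=\lim_eq^{-7}\sum_{j_0<j_1,j_2\le e-1}n_{j_0}n_{j_1}n_{j_2}\,p^{4j_0}\,\rho(j_1-j_0,j_2-j_0,e-j_0).$$
For $j_0\ge1$, i.e. $\beta<e$, the summand divided by $q^7$ is $(p^2-1)^3p^{-7\beta+\alpha_1+\alpha_2}\rho$, since $5j_0+j_1+j_2-7e=\alpha_1+\alpha_2-7\beta$. For $j_0=0$, i.e. $\beta=e$, it differs by the factor $p^2/(p^2-1)$. Since $\rho\le p^{2\beta+\alpha_1+\alpha_2}$, for fixed $\beta$
$$\sum_{\alpha_1,\alpha_2<\beta}p^{-7\beta+\alpha_1+\alpha_2}\rho\le p^{-5\beta}\Bigl(\sum_{\alpha<\beta}p^{2\alpha}\Bigr)^2\le p^{-\beta}.$$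
So the part $\beta=e$ tends to $0$, and the series converges. $\square$

**Lemma 5.** Let $i,j\ge0$ and $0\le k\le2$ be integers with $i+j+k\le4$. The sum of $p^{-7\beta+\alpha_1+\alpha_2}\cdot p^{i\alpha_1+j\alpha_2+k\beta}$ over each of the regions $\alpha_1<\alpha_2<\beta$, $\alpha_2<\alpha_1<\beta$, $\alpha_1=\alpha_2<\beta$ (all $\alpha_i\ge 1$) converges absolutely to a rational number.

*Proof.* On $\alpha_1<\alpha_2<\beta$ write $\alpha_1=s_1$, $\alpha_2=s_1+s_2$, $\beta=s_1+s_2+s_3$ with $s_1,s_2,s_3\ge1$. The exponent of $p$ is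
$$(i+j+k-5)s_1+(j+k-6)s_2+(k-7)s_3,$$
with coefficients $\le-1$, $\le-2$, $\le-5$. The sum is a product of three convergent geometric series with rational ratios. The second region is symmetric. For $\alpha_1=\alpha_2=s_1$, $\beta=s_1+s_3$ the exponent is $(i+j+k-5)s_1+(k-7)s_3$, and the same argument applies. $\square$

**What a monomial $\Psi$ would give.** The simplest choice is $H=1$, so $f=z^{p+1}+x_1x_2uv^2$. The proof of Proposition 4 goes through with $\rho=A_1A_2\,b(b-1)$. This is a polynomial of total degree $4$ in $p^{\alpha_1},p^{\alpha_2},p^\beta$, of degree $2$ in $p^\beta$, so by Lemma 5 the $F$-signature is rational. To leave $\mathbb Q$ we need ranks $\rho$ that are *not* polynomial in these powers of $p$. The factor $H$ is there to produce them, and the factor $x_1x_2uv^2$ has a second role. It shifts the truncation exponents from $p^{\alpha}$ and $p^\beta$ to $p^\alpha-1$, $p^\beta-1$ and $p^\beta-2$. While $p^\beta$ is divisible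 by $p^\alpha$, the residue of $p^\beta-1$ modulo $p^\alpha-1$ is that of $p^{\,\beta\bmod\alpha}-1$.

## 6. The rank of $(x_1-ux_2)(x_1-vx_2)$

Put $[i]=\sum_{j=0}^{i-1}u^jv^{i-1-j}$ and $[0]=0$. Then $[i+1]=(u+v)[i]-uv[i-1]$ for $i\ge1$. By induction, modulo $(\xi-u)(\xi-v)$,
$$\xi^i\equiv[i]\,\xi-uv[i-1]\qquad(i\ge1): \tag{6}$$
the step is $\xi^{i+1}\equiv[i]\bigl((u+v)\xi-uv\bigr)-uv[i-1]\xi=[i+1]\xi-uv[i]$. Also, for $A\ge1$,
$$v[A]=v^A+uv[A-1],\quad u[A]=u^A+uv[A-1],\quad [A+1]=u[A]+v^A=v[A]+u^A. \tag{7}$$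
Let $d=\dim D=b(b-1)$, and let $L$ be the dimension of $D[x_1,x_2]/(x_1^{A_1},x_2^{A_2},H)$, so that $\rho=A_1A_2d-L$. Note that $1\le A_i\le p^{\beta-1}-1\le p^\beta-2=b-1$.

**Lemma 6.**
$$\rho=\begin{cases}A_2(A_1-2)\,b(b-1)&\alpha_1>\alpha_2,\\[2pt] A_1(A_2-2)\,b(b-1)-2A_1(A_1-1)-2A_1(A_2-A_1-1)(b-1)&\alpha_1<\alpha_2,\\[2pt] A(A-2)\,b(b-1)+\operatorname{rank}_D[A]&\alpha_1=\alpha_2,\ A=A_1=A_2.\end{cases}$$

*Proof.* **Step 1: the case $A_1\ge A_2$, by division by $H$.** Let $C=D[x_2]/(x_2^{A_2})$. As $H$ is monic in $x_1$, $C[x_1]/(H)$ is free over $C$ with basis $1,x_1$. Homogenizing (6),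
$$x_1^{A_1}=x_2^{A_1-1}[A_1]\,x_1-x_2^{A_1}uv[A_1-1].$$
If $A_1>A_2$, this is $0$, so $L=2A_2d$. If $A_1=A_2=A$, it equals $y=x_2^{A-1}[A]x_1$. Here $x_2y=0$ and
$$x_1y=x_2^{A-1}[A]\bigl((u+v)x_2x_1-uvx_2^2\bigr)=0 .$$
So the ideal generated by $y$ is $Dy$, and $Dy\cong[A]D$ because $x_2^{A-1}x_1$ generates a free $D$-module. Thus $L=2Ad-\operatorname{rank}_D[A]$. This gives the first and third lines.

**Step 2: the case $A:=A_1<A_2$; set up a grading.** Let $E=D[x_1,x_2]/(x_1^A,H)$, graded by degree in $x_1,x_2$. In degree $i\ge1$, modulo $H$, use the $D$-basis $x_2^i,\ x_1x_2^{i-1}$. The degree-$i$ part of the ideal $(x_1^A)$ is spanned over $D$ by $x_1^A$ if $i=A$, and by $x_1^Ax_2^{i-A}$ and $x_1^{A+1}x_2^{i-A-1}$ if $i\ge A+1$. By (6), with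
$$w=(-uv[A-1],[A]),\qquad w'=(-uv[A],[A+1]),$$
we have $E_0=D$, $E_i\cong D^2$ for $1\le i\le A-1$, $E_A=D^2/Dw$, and $E_i=D^2/(Dw+Dw')$ for $i\ge A+1$.

**Step 3: the dimension of $E_A$.** The annihilator of $w$ is $0:_DI$ with $I=([A],uv[A-1])D=([A],u^A,v^A)D$ by (7). By (2), $\dim Dw=d-\dim(0:_DI)=d-\dim D/I$. As $A\le b-1$, $D/I=K[u,v]/(u^A,v^A,[A])$. In $K[u,v]/(u^A,v^A)$ the ideal generated by $[A]$ is killed by $u-v$, because $(u-v)[A]=u^A-v^A$. So it is a cyclic module over $K[u]/(u^A)$. Since $u^{A-1}[A]=u^{A-1}v^{A-1}\ne0$, its dimension is $A$. Hence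
$$\dim D/I=\kappa:=A^2-A,\qquad\dim E_A=2d-(d-\kappa)=d+\kappa .$$

**Step 4: the dimension $\eta$ of $E_i$ for $i\ge A+1$.** Setting $x_2=1$ gives $E_i\cong D[\xi]/(\xi^A,(\xi-u)(\xi-v))$: in $D[\xi]/((\xi-u)(\xi-v))=D\oplus D\xi$ the ideal $(\xi^A)$ is spanned over $D$ by $\xi^A$ and $\xi^{A+1}$, i.e. by $w,w'$. Let $S_0=K[\xi]/(\xi^A)$, $C_0=S_0[u]/(u^b)$, $\mathcal T=C_0[v]/(v^{b-1})$. Then
$$\eta=\dim\mathcal T/(\xi-u)\mathcal T+\dim(\xi-u)\mathcal T/(\xi-v)(\xi-u)\mathcal T .$$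
Since $A\le b$, $C_0/(\xi-u)C_0=S_0/(\xi^b)=S_0$. Thus $(\xi-u)C_0$ is the kernel of a surjection of free $S_0$-modules of ranks $b$ and $1$. The surjection splits and $S_0$ is local, so the kernel is free of rank $b-1$. As $S_0[v]/(v^{b-1})$ is free over $S_0$, $(\xi-u)\mathcal T=(\xi-u)C_0\otimes_{S_0}S_0[v]/(v^{b-1})$ is free of rank $b-1$ over $S_0[v]/(v^{b-1})$. Finally $S_0[v]/(v^{b-1},\xi-v)=K[\xi]/(\xi^A,\xi^{b-1})$ has dimension $A$, because $A\le b-1$. Therefore
$$\eta=\dim S_0[v]/(v^{b-1})+(b-1)A=2A(b-1).$$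

**Step 5: divide by $x_2^{A_2}$ and add up.** Degrees $i<A_2$ contribute $\dim E_i$. In degree $i=i'+A_2$ we need the cokernel of $x_2^{A_2}:E_{i'}\to E_i$. It is $0$ for $i'\ge1$, since both basis vectors are hit. For $i'=0$ we have $i=A_2\ge A+1$, and the cokernel is
$$D^2/(Dw+Dw'+D(1,0))=D/([A],[A+1])=D/I$$
by (7), of dimension $\kappa$. Therefore
$$L=d+2(A-1)d+(d+\kappa)+(A_2-A-1)\eta+\kappa=2Ad+2\kappa+(A_2-A-1)\cdot2A(b-1),$$
and $\rho=A_1A_2d-L$ is the second line. $\square$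

Check for $A_1=1<A_2$: then $x_1=0$ and $H=uvx_2^2$ has rank $(A_2-2)\cdot\operatorname{rank}_D(uv)=(A_2-2)(b-1)(b-2)$. The second line gives $(A_2-2)b(b-1)-2(A_2-2)(b-1)$, the same number.

The first two lines are polynomials in $p^{\alpha_1},p^{\alpha_2},p^\beta$, so everything now rests on $\operatorname{rank}_D[A]$.

## 7. Remainders enter: the rank of $u^{A-1}+u^{A-2}v+\dots+v^{A-1}$

Since $(u-v)[A]=u^A-v^A$, we have $u^A\equiv v^A$ modulo $[A]$. So the position of $u^b$ relative to $v^{b-1}$ modulo $[A]$ depends on $b$ modulo $A$. Look at $A=4$, where $[4]$ is monic of degree $3$ in $u$.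

For $b=5$, $u^4\equiv v^4=0$, so $u^5$ is redundant and $\dim K[u,v]/(u^5,v^4,[4])=\dim K[u,v]/(v^4,[4])=12=(b-1)(A-1)$. For $b=6$, $K[u,v]/(v^5,[4])$ has basis $u^iv^j$, $i\le2$, $j\le4$, of size $15=(b-1)(A-1)$. But now $u^6\equiv u^2v^4\ne0$, and $u$ and $v$ both kill this element. Adding $u^6$ drops the dimension to $14$. The rank is not given by one polynomial in $b$: there is a correction depending on $b\bmod A$.

**Lemma 7.** Let $A\ge1$, $b\ge A+1$, $b=kA+\varrho$ with $1\le\varrho\le A$, and $m=\min(\varrho-1,A-\varrho)$. Then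
$$\operatorname{rank}_D[A]=b(b-1)-(b-1)(A-1)+m(A-2-m).$$

*Proof.* **Step 1: two syzygies from the congruence $u^A\equiv v^A$.** Let $F=(u^b,v^{b-1},[A])$ and $Q_i=(u^{iA}-v^{iA})/(u^A-v^A)$, so $u^{iA}-v^{iA}=(u-v)Q_i[A]$. Since $b-\varrho=kA$,
$$v^{\varrho-1}u^b-u^\varrho v^{b-1}=u^\varrho v^{\varrho-1}(u^{kA}-v^{kA}),\qquad u^{A-\varrho}u^b-v^{A-\varrho+1}v^{b-1}=u^{(k+1)A}-v^{(k+1)A}.$$
So we get the syzygies of $F$
$$\sigma_1=\bigl(v^{\varrho-1},-u^\varrho,-(u-v)u^\varrho v^{\varrho-1}Q_k\bigr),\qquad\sigma_2=\bigl(u^{A-\varrho},-v^{A-\varrho+1},-(u-v)Q_{k+1}\bigr),$$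
of total degrees $b+\varrho-1$ and $b+A-\varrho$.

**Step 2: remove the superfluous factor $u-v$.** The minor of $\sigma_1,\sigma_2$ in the first two coordinates is $u^A-v^A=(u-v)[A]$; to apply Lemma 1 it should be $[A]$. Modulo $u-v$ the syzygies become $u^{\varrho-1}(1,-u,0)$ and $u^{A-\varrho}(1,-u,0)$, which are proportional. So:

* If $\varrho-1\le A-\varrho$, put $\tau_1=\sigma_1$ and $\tau_2=(\sigma_2-u^{A-2\varrho+1}\sigma_1)/(u-v)$.
* Otherwise put $\tau_2=\sigma_2$ and $\tau_1=(\sigma_1-u^{2\varrho-1-A}\sigma_2)/(u-v)$.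

These are homogeneous syzygies with polynomial entries whose minor in the first two coordinates is $[A]$. Being independent and orthogonal to $F$, they satisfy $\tau_1\times\tau_2=\mu F$ with $\mu$ in the fraction field; the third coordinate gives $\mu=1$. In the first case $m=\varrho-1$, and the degrees of $\tau_1,\tau_2$ are $b+\varrho-1=b+m$ and $b+A-\varrho-1=b+A-2-m$. In the second, $m=A-\varrho$, and the degrees of $\tau_2,\tau_1$ are $b+A-\varrho=b+m$ and $b+\varrho-2=b+A-2-m$.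

**Step 3: count.** As $u^b$ and $v^{b-1}$ are coprime, Lemma 1 applies:
$$\dim D/[A]D=\tfrac12\bigl[(b+m)^2+(b+A-2-m)^2-b^2-(b-1)^2-(A-1)^2\bigr]=(b-1)(A-1)-m(A-2-m).$$
Subtract this from $\dim D=b(b-1)$. $\square$

For $A=4$, $b=6$ we have $\varrho=2$, $m=1$ and correction $1\cdot(4-2-1)=1$, as found by hand.

**The correction in our situation.** Let $A=p^\alpha-1$, $P=p^\alpha$, $b=p^\beta-1$ with $\alpha<\beta$, and let $r\in[0,\alpha-1]$ be the remainder of $\beta$ modulo $\alpha$. Since $p^\alpha\equiv1\pmod A$, $b\equiv p^r-1\pmod A$; also $b\ge A+1$.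

* If $r=0$, then $\varrho=A$ and $m=0$.
* If $r\ge1$, then $\varrho=p^r-1$. We have $p^r-2\le P-p^r$ because $2p^r\le p^{r+1}\le P$. So $m=p^r-2$, and
$$m(A-2-m)=(p^r-2)(P-1-p^r). \tag{8}$$

For example, $p=3$, $\alpha=2$, $\beta=3$: $A=8$, $b=26=3\cdot8+2$, $m=1$, and the correction is $1\cdot5$.

## 8. Summing the series

This section proves
$$(p+1)\,s(R,f^{1/(p+1)})\in\mathbb Q+(p^2-1)^3\bigl(\Lambda_3-(2+\delta)\Lambda_2+\delta\Lambda_4\bigr).$$

**Step 1: isolate the correction terms.** By Lemmas 6 and 7, on each of the regions $\alpha_1<\alpha_2$, $\alpha_1>\alpha_2$, $\alpha_1=\alpha_2$, $\rho$ is a polynomial with integer coefficients in $p^{\alpha_1},p^{\alpha_2},p^\beta$, of total degree $\le4$ and of degree $\le2$ in $p^\beta$, plus the correction (8) when $\alpha_1=\alpha_2=\alpha$ and $r\ge1$. By Lemma 5 the polynomial parts contribute rational numbers and all series converge absolutely. So Proposition 4 gives $(p+1)s\in\mathbb Q+(p^2-1)^3S$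 with
$$S=\sum_{\alpha\ge1}\ \sum_{\beta>\alpha,\ r\ge1}p^{-7\beta+2\alpha}(p^r-2)(P-1-p^r),\qquad P=p^\alpha .$$

**Step 2: sum over $\beta$.** Write $\beta=k\alpha+r$ with $k\ge1$, $1\le r\le\alpha-1$. Use $\sum_{k\ge1}P^{-7k}=1/(P^7-1)$ and expand the product:
$$S=\sum_{\alpha\ge1}\frac{P^2}{P^7-1}\sum_{r=1}^{\alpha-1}p^{-7r}\bigl[(P+1)p^r-p^{2r}-2(P-1)\bigr].$$
Let $c_i=1/(1-p^{-i})$. Then $\sum_{r=0}^{\alpha-1}p^{-ir}=c_i(1-P^{-i})$. The bracket at $r=0$ equals $2-P$, so the inner sum is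
$$c_6(P+1)(1-P^{-6})-c_5(1-P^{-5})-2c_7(P-1)(1-P^{-7})+(P-2).$$

**Step 3: sum over $\alpha$ modulo $\mathbb Q$.** Multiply by $P^2/(P^7-1)$. The $c_7$-part becomes $-2c_7(P^{-4}-P^{-5})$, and its sum over $\alpha$ is rational. The other parts are
$$c_6\,\frac{P^3+P^2-P^{-3}-P^{-4}}{P^7-1},\qquad-c_5\,\frac{P^2-P^{-3}}{P^7-1},\qquad\frac{P^3-2P^2}{P^7-1}.$$
The identity $\frac{P^{j-7}}{P^7-1}=\frac{P^j}{P^7-1}-P^{j-7}$ with $j=4$ and $j=3$ shows that, modulo $\mathbb Q$, the terms $P^{-3}/(P^7-1)$ and $P^{-4}/(P^7-1)$ sum to $\Lambda_4$ and $\Lambda_3$. Since $\delta=c_5-c_6$,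
$$S\equiv c_6(\Lambda_3+\Lambda_2-\Lambda_4-\Lambda_3)-c_5(\Lambda_2-\Lambda_4)+\Lambda_3-2\Lambda_2=\Lambda_3-(2+\delta)\Lambda_2+\delta\Lambda_4\pmod{\mathbb Q}.$$

**Step 4: rewrite as a Lambert series.** This prepares the irrationality proof. For $0<m<7$,
$$\Lambda_m=\sum_{\alpha,k\ge1}p^{-(7k-m)\alpha}=\sum_{d\ge1,\ d\equiv-m\,(7)}\frac1{p^d-1}.$$
Hence
$$\Lambda_3-(2+\delta)\Lambda_2+\delta\Lambda_4=\sum_{d\ge1}\frac{\chi_0(d)}{p^d-1}, \tag{9}$$
where $\chi_0$ has period $7$, $\chi_0(4)=1$, $\chi_0(5)=-(2+\delta)$, $\chi_0(3)=\delta$, and $\chi_0=0$ on the other classes. Here $\delta\in\mathbb Q$, and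
$$\sum_{d=1}^6\chi_0(d)=1-(2+\delta)+\delta=-1\ne0 .$$
After multiplication by a denominator of $\delta$, the irrationality of (9) is a case of the following lemma, which is Lemma 8.

## 9. Irrationality of $\sum\chi(d)/(p^d-1)$

**Lemma 8.** Let $p\ge2$ be an integer and $\chi:\mathbb Z\to\mathbb Z$ have period $7$, with $\chi(d)=0$ if $7\mid d$ and $X:=\sum_{d=1}^6\chi(d)\ne0$. Then $\xi=\sum_{d\ge1}\chi(d)/(p^d-1)$ is irrational.

**Where a direct attempt stops.** Expanding each $1/(p^d-1)$,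
$$\xi=\sum_{n\ge1}D(n)p^{-n},\qquad D(n)=\sum_{d\mid n}\chi(d).$$
This looks like a base-$p$ expansion, but the $D(n)$ are not digits: they may be negative or large, and carries mix them up. The proof is a variant of Erdős's method. If $\xi=y/y'$, then $y'\sum_{j\ge1}D(N+j)p^{-j}$ is an integer for every $N\ge0$. So we look for an $N$ for which $p^j\mid D(N+j)$ for $1\le j\le k$, while the rest of the sum is nonzero and tiny.

For the divisor function $\tau$ in place of $D$, the divisibility is easy to arrange: if $N+j$ is exactly divisible by $\ell^{p-1}$ for $j$ different primes $\ell$, multiplicativity gives $p^j\mid\tau(N+j)$. But our $D$ is not multiplicative: for $\chi_0$, $D(1)=\chi_0(1)=0$. Moreover $D$ has no fixed sign, so nothing prevents the remaining sum from vanishing. One device repairs both defects: force a factor $\ell^5$ with $\ell\equiv3\pmod 7$.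

*Proof.* Let $\tau(n)$ be the number of divisors of $n$, $\tau_7(n)$ the number of divisors prime to $7$, and $\|\chi\|=\max|\chi|$. Then $|D(n)|\le\|\chi\|\tau(n)\le\|\chi\|n$. Constants implied by $\ll$ do not depend on $k$.

**Step 1: make $D$ a multiple of $\tau_7$.** If $n=\ell^5n'$ with $\ell\equiv3\pmod7$ prime and $\ell\nmid n'$, then
$$D(n)=X\,\tau_7(n'). \tag{10}$$
Indeed $D(n)=\sum_{d'\mid n'}\sum_{i=0}^5\chi(3^id')$. The inner sum is $0$ if $7\mid d'$. Otherwise it is $X$, because $3$ is a primitive root modulo $7$ (its powers are $1,3,2,6,4,5$).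

**Step 2: choose $N$ by the Chinese remainder theorem.** Suppose $\xi=y/y'$ with integers $y$ and $y'\ge1$. Let $k$ be large and $J=2k$. By the prime number theorem in arithmetic progressions (modulus $7$) we can choose distinct primes $\equiv3\pmod7$ in $(k^4,k^8]$, named
$$\ell_j\ (1\le j\le J),\qquad\ell_{i,\nu}\ (1\le\nu\le i\le k);$$
there are at most $3k^2$ of them. Let $Q=\prod\ell_j^6\prod\ell_{i,\nu}^p$. Then $\log Q\le8\log k\,(12k+pk^2)\le k^3$ for large $k$. Let
$$J'=\lceil4\log Q/\log p\rceil+4k,$$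
so $J<J'\le k^4$ for large $k$. Let $0\le N_0<Q$ solve
$$N\equiv\ell_j^5-j\pmod{\ell_j^6},\qquad N\equiv\ell_{i,\nu}^{p-1}-i\pmod{\ell_{i,\nu}^p},$$
and let $N=N_t=N_0+tQ$ with $0\le t<Q$, so $0\le N<Q^2$. Then $\ell_j^5$ divides $N+j$ exactly (that is, $\ell_j^6\nmid N+j$), and $\ell_{i,\nu}^{p-1}$ divides $N+i$ exactly. A prime $\ell\mid Q$ attached to the index $i$ (as $\ell_i$ or as some $\ell_{i,\nu}$) divides $N+i$. So it does not divide $N+j$ for $1\le j\le J'$, $j\ne i$, because $0<|i-j|<J'\le k^4<\ell$. Consequently: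

* For $j\le k$: by (10), $D(N+j)=X\tau_7(n')$, where $n'=(N+j)/\ell_j^5$ is exactly divisible by the $j$ prime powers $\ell_{j,\nu}^{p-1}$. The function $\tau_7$ is multiplicative, and each of these contributes a factor $p$. So $p^j\mid D(N+j)$.
* For $k<j\le J$: $D(N+j)=X\tau_7(n')$ with $n'=(N+j)/\ell_j^5$ prime to $Q$.
* For $J<j\le J'$: $n'=N+j$ is prime to $Q$, and $|D(N+j)|\le\|\chi\|\tau(n')$.

Hence $p^N\xi$ is an integer plus $T:=\sum_{j>k}D(N+j)p^{-j}$, so $y'T\in\mathbb Z$. Put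
$$U_1=\sum_{k<j\le J}|D(N+j)|p^{-j},\quad U_2=\sum_{J<j\le J'}|D(N+j)|p^{-j},\quad U_3=\sum_{j>J'}|D(N+j)|p^{-j}.$$

**Step 3: bound $U_1$ and $U_2$ by averaging over $t$.** A single $\tau(n')$ could be large; its average is not. Fix $k<j\le J'$. Then $n'=n'_t=\gamma_0+\gamma_1t$ with $\gamma_1=Q/\ell_j^5$ (if $j\le J$) or $\gamma_1=Q$, we have $n'_t\le2Q^2$, and $n'_t$ is prime to $Q$. Every $d\mid n'_t$ is prime to $Q$, hence to $\gamma_1$. So for fixed $d$ the condition $d\mid n'_t$ holds for no $t$ or for one residue class of $t$ modulo $d$, hence for at most $Q/d+1$ values $t\in[0,Q)$. From $\tau(n')\le2\,\#\{d\mid n':d\le\sqrt{n'}\}$ we get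
$$\sum_t\tau(n'_t)\le2\sum_{d\le2Q}\Bigl(\frac Qd+1\Bigr)\ll Q\log Q .$$
So the averages over $t$ of $U_1$ and $U_2$ are $\ll p^{-k}\log Q$ and $\ll p^{-2k}\log Q$. By Markov's inequality, each of $U_1,U_2$ exceeds three times its average for at most one third of the $t$. So some $t$ satisfies, simultaneously,
$$U_1\ll p^{-k}k^3,\qquad U_2\ll p^{-2k}k^3 .$$

**Step 4: bound $U_3$ trivially.** This is why $J'$ was chosen of size $4\log Q/\log p$. We have $p^{-J'}\le Q^{-4}p^{-4k}$ and $J'\le k^4\le Q$, so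
$$U_3\le\|\chi\|\sum_{j>J'}(Q^2+j)p^{-j}\ll(Q^2+J')p^{-J'}\ll p^{-3k}.$$

**Step 5: $T$ is nonzero and small.** All terms of $\sum_{k<j\le J}D(N+j)p^{-j}$ have the sign of $X$, and the term $j=k+1$ has absolute value $\ge|X|p^{-k-1}$, because $\tau_7\ge1$. For $k$ large, $U_2+U_3\le\frac12|X|p^{-k-1}$, so $T\ne0$. On the other hand $|T|\le U_1+U_2+U_3\ll p^{-k}k^3$, which is $<1/y'$ for $k$ large. So $0<|y'T|<1$, contradicting $y'T\in\mathbb Z$. $\square$

## 10. Completing Theorem A and Corollary B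

By Section 8, $(p+1)s(R,f^{1/(p+1)})\in\mathbb Q+(p^2-1)^3\cdot(\text{the number in (9)})$. That number is irrational by Lemma 8, applied to $\chi=c\chi_0$ with $c$ a positive denominator of $\delta$, for which $X=-c$. So $s(R,f^{1/(p+1)})\notin\mathbb Q$, and Section 2 extends this to $n\ge7$. This proves Theorem A.

For Corollary B, $h_q$ in Lemma 3 (with $m=6$) is the length of the hypersurface ring modulo the $q$-th powers of its eight variables. So $\lim h_q/q^7$ is its Hilbert–Kunz multiplicity, and by (4) it equals $(p+1)(1-s)$, which is irrational. $\blacksquare$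

## 11. Rational values for $n\le2$

Nothing above uses this section. The case $n=1$ is the first example of Section 2. For $n=2$, all values at rational $t$ are rational, given the following theorem of P. Monsky and P. Teixeira (*p-fractals and power series I*, J. Algebra 280 (2004), 505–536). For a finite field $k$ and a nonzero nonunit $f\in k[[x,y]]$, put
$$\varphi(a/q)=q^{-2}\,\ell\bigl(k[[x,y]]/(x^q,y^q,f^a)\bigr)\quad\text{on }[0,1]\cap\mathbb Z[1/p],$$
which is well defined since Frobenius is flat. *Then $\varphi$ lies in a finite-dimensional $\mathbb Q$-space $W$ of $\mathbb Q$-valued functions on $[0,1]\cap\mathbb Z[1/p]$ that is stable under the operators $(T_b\psi)(t)=\psi((t+b)/p)$, $0\le b<p$.*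

**Step 1: the easy exponents.** If $f$ is a unit, $s=1$. Let $f$ be a nonzero nonunit. For $t>1$ we have $\lceil t(q-1)\rceil\ge q$ for large $q$, so $f^{\lceil t(q-1)\rceil}\in\mathfrak m^{[q]}$ and $s=0$; then $s=0$ at $t=1$ by continuity. For $t\in[0,1)\cap\mathbb Z[1/p]$ and $q$ so large that $tq\in\mathbb Z$, we have $\lceil t(q-1)\rceil=\lceil tq-t\rceil=tq$, so (1) gives $s(R,f^t)=1-\varphi(t)$.

**Step 2: follow the digits of $t$.** Let $t\in[0,1)$ be rational, with eventually periodic base-$p$ digits $d_1d_2\dots$, and let $t_N=\sum_{i\le N}d_ip^{-i}$. Unwinding the definition, $\varphi(t_N)=(T_{d_N}\cdots T_{d_1}\varphi)(0)$. Let the digits have period $L$ after position $N_1$. Along $N=N_1+jL$ this value is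
$$a_j=\lambda(B^j\psi_0),\quad\psi_0=T_{d_{N_1}}\cdots T_{d_1}\varphi\in W,\quad B=T_{d_{N_1+L}}\cdots T_{d_{N_1+1}}\in\operatorname{End}_{\mathbb Q}W,$$
where $\lambda\in W^*$ is evaluation at $0$. By continuity of $s$, $a_j\to1-s(R,f^t)$.

**Step 3: the limit is rational.** The generating function $G(Y)=\sum a_jY^j=\lambda\bigl((1-YB)^{-1}\psi_0\bigr)$ lies in $\mathbb Q(Y)$. By Abel's theorem $\lim a_j=\lim_{Y\to1^-}(1-Y)G(Y)$. As this limit is finite, the rational function $(1-Y)G(Y)$ over $\mathbb Q$ has no pole at $1$. Its value there is rational, so $s(R,f^t)\in\mathbb Q$.
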